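\title{A counterexample to a conjecture on color classes of blocked point sets}

\begin{abstract}
A finite set of points in the plane is $k$-blocked if its points can be colored with $k$ colors so that two points have the same color exactly when a third point of the set lies between them on their segment. We disprove the conjecture that every color class of a $k$-blocked set has at most $k$ points, by constructing a $5$-blocked set of $18$ points with classes of sizes $6,3,3,3,3$. We also show that the conjecture holds for $k\le 4$, so that five is the least number of colors for which it fails, and that it holds for every $k$ when each monochromatic pair is blocked by its midpoint.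
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A point $x$ \emph{blocks} two points $v$ and $w$ of the plane if $x$ lies in the interior of the segment $vw$. A finite set $P$ of points in the plane is \emph{$k$-blocked} if each point of $P$ is assigned one of $k$ colors so that two distinct points $v,w\in P$ have the same color if and only if some other point of $P$ blocks $v$ and $w$. Not every color has to be used. The points of one color form a \emph{color class}, and a set of points is \emph{monochromatic} if it lies in one class. The coloring is determined by $P$ up to the names of the colors: the condition says that ``equal or blocked'' is an equivalence relation on $P$ with at most $k$ classes.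

The two halves of the condition pull against each other. A large class has many pairs, and each pair needs a blocker. The blockers have other colors (Lemma~\ref{lem:line}), only $k-1$ other colors are available, and two blockers of the same color need a blocker in turn. At the same time, no point may block a pair of points of different colors. It is natural to ask how large a class can be when $k$ is given.

Three collinear points form a $2$-blocked set with a class of two points. In the grid $\{0,1,2\}^2$, eight lines contain three points, and they block the six pairs of corners, the pair $(1,0),(1,2)$ and the pair $(0,1),(2,1)$. So the grid is $4$-blocked, with classes of sizes $4,2,2,1$. In both examples the largest class has exactly $k$ points, and there is a plausible reason why $k$ should be the limit. Fix a point $s$ in a class of $n$ points. The $n-1$ segments from $s$ to the other points of the class carry $n-1$ blockers. If these blockers always had distinct colors, then $n-1\le k-1$. The following conjecture is posed in \cite{ABCLPW}.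

\begin{quote}
\textbf{Conjecture.} In every $k$-blocked point set there are at most $k$ points in each color class.
\end{quote}

The conjecture is false.

\begin{theorem}\label{thm:counter}
There is a $5$-blocked set of $18$ points whose color classes have sizes $6,3,3,3,3$.
\end{theorem}

\begin{theorem}\label{thm:small}
In a $k$-blocked set with $k\le 3$ every class has at most $2$ points, and at most $1$ point if $k=1$. In a $4$-blocked set every class has at most $4$ points, and $4$ is attained. So the conjecture holds for $k\le 4$ and fails for $k=5$.
\end{theorem}

\begin{theorem}\label{thm:mid}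
If every monochromatic pair of a $k$-blocked set is blocked by its midpoint, then every class has at most $k$ points. Equality occurs for every $k=2^d$.
\end{theorem}

We make no claim about classes larger than $k$ for $k\ge 6$.

Theorem~\ref{thm:mid} is a case in which the blockers seen from $s$ do have distinct colors. In general they need not, and seven points show this.

\begin{example}\label{ex:seven}
Let $a=(0,0)$, $b=(8,0)$, $c=(0,8)$, let $x=(4,0)$, $y=(0,4)$, $z=(4,4)$ be the midpoints of the sides of the triangle $abc$, and let $w=(1,3)$. Among the first six points the collinear triples are the three sides. The slopes from $w$ to $a,b,c,x,y,z$ are $3,-\frac37,-5,-1,-1,\frac13$, so the only collinear triple through $w$ is $x,w,y$. The blocked pairs are $ab$, $ac$, $bc$, $xy$, and the set is $4$-blocked with classes $\{a,b,c\}$, $\{x,y\}$, $\{w\}$, $\{z\}$. The two blockers seen from $a$ have the same color. If $w$ is moved to the midpoint $(2,2)$ of $xy$, it also blocks $a$ and $z$. Then $a$ is blocked from both $b$ and $z$, while $b$ and $z$ are not blocked, so no coloring exists.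
\end{example}

The counterexample uses this freedom six times over: each point of the large class sees five blockers in only four colors. Section~\ref{sec:basic} collects the elementary facts about blocked sets, Section~\ref{sec:mid} proves Theorem~\ref{thm:mid}, Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}, and Sections~\ref{sec:three} and~\ref{sec:four} prove Theorem~\ref{thm:small}.

\section{Lines and convex sets}\label{sec:basic}

Throughout this section $P$ is a $k$-blocked set.

\begin{lemma}\label{lem:line}
A line contains at most three points of $P$. If it contains exactly three, then the outer two have the same color and the middle one has a different color.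
\end{lemma}

\begin{proof}
Points of $P$ that are consecutive on a line are not blocked and have different colors; points that are not consecutive are blocked and have the same color. If $x_1,x_2,x_3,x_4$ were the first four points on a line, in order, then $x_3$ and $x_4$ would both have the color of $x_1$, although they are consecutive.
\end{proof}

Thus no three points of one color are collinear, a monochromatic pair $v,w$ has exactly one blocker, and this blocker has another color. We denote it by $\beta_{vw}$. Most often we use the lemma in the following form, the \emph{four-point rule}: two different collinear triples of points of $P$ cannot have two points in common.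

A point of a convex set $Q$ is \emph{extreme} if it is not interior to a segment with both ends in $Q$. The extreme points of a convex polygon are its vertices. Polygons are closed, and $\operatorname{int}$ denotes the interior.

\begin{lemma}\label{lem:convex}
Let $Q$ be a convex set.
\begin{enumerate}
\item[(a)] The set $P\cap Q$, with the colors that it has in $P$, satisfies the blocking condition.
\item[(b)] An extreme point of $Q$ blocks no pair of points of $Q$, and $Q$ remains convex when extreme points are removed.
\item[(c)] If $Q$ is a polygon, a point on a side of $Q$ blocks only pairs of points on that side.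
\end{enumerate}
\end{lemma}

\begin{proof}
A blocker of two points of $Q$ lies on their segment and hence in $Q$; this gives (a). Part (b) restates the definition of an extreme point. For (c), the polygon lies in a closed half-plane bounded by the line of the side, and a segment in this half-plane with an interior point on the boundary line lies in that line.
\end{proof}

Two facts about segments are used without further comment. If one end of a segment lies strictly on one side of a line and the other end lies on the same side or on the line, then the open segment lies strictly on that side. Consequently, the open segment joining non-vertex points of two different sides of a triangle lies in the interior of the triangle.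

\section{Midpoint blockers}\label{sec:mid}

\begin{proof}[Proof of Theorem~\ref{thm:mid}]
Let $S$ be a class with $n$ points and fix $s\in S$. For $a\in S\setminus\{s\}$ the midpoint $m_a=(s+a)/2$ belongs to $P$ and blocks $s,a$, so its color is not the color of $S$. Suppose that $m_a$ and $m_b$ have the same color for some $a\neq b$. Then their midpoint $(2s+a+b)/4$ belongs to $P$. The point $z=(a+b)/2$ belongs to $P$ as well, and it blocks $a,b$, so $z\notin S$ and in particular $z\ne s$. But $(2s+a+b)/4$ is the midpoint of $s$ and $z$, so $s$ and $z$ are blocked and have the same color, a contradiction. Hence the $n-1$ points $m_a$ have distinct colors, all different from the color of $S$, and $n\le k$.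

For equality, a single point settles $d=0$, so let $d\ge1$. Color each point of $\{0,1,2\}^d\subset\mathbb R^d$ by the vector of the parities of its coordinates; this uses $2^d$ colors. Two distinct points of the same color have their midpoint in the set. If two points have different parities in some coordinate, then their values there differ by exactly $1$, so this coordinate is not an integer at any interior point of their segment, and nothing blocks them. The class of points with all coordinates even is $\{0,2\}^d$, which has $2^d$ points.

It remains to bring this set into the plane. Let $\pi\colon\mathbb R^d\to\mathbb R^2$ be a linear map with undetermined entries. For distinct points $x,y$ of the set, the first coordinate of $\pi(y-x)$ is a nonzero polynomial in the entries. For a non-collinear triple $x,y,z$, the determinant $\det(\pi(y-x),\pi(z-x))$ is a nonzero polynomial, because some $\pi$ sends the independent vectors $y-x$ and $z-x$ to the standard basis. The product of these finitely many polynomials is nonzero, so there is a $\pi$ at which none of them vanishes. This $\pi$ is injective on the set and creates no new collinear triple, and on each line through two points of the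 set it is an injective affine map. It therefore preserves blocking, in both directions, and midpoints.
\end{proof}

The hypothesis is used to place one point: it forces the blocker of $m_a,m_b$ onto the segment from $s$ to the blocker of $a,b$. In Example~\ref{ex:seven} the blocker $w$ avoids the segment $az$, and the argument breaks down.

\section{A $5$-blocked set with a class of six points}\label{sec:counter}

\subsection{The plan}

The large class consists of an outer triangle $A_0A_1A_2$ and an inner triangle $C_0C_1C_2$; indices are taken modulo $3$. Its $15$ pairs are blocked by $12$ points $X_i,Y_i,F_i,D_i$, where each $Y_i$ blocks two pairs. These $12$ points form four classes of three, which have $12$ pairs of their own. The difficulty is that a new point added to block one of these pairs would create further monochromatic pairs, so the pairs must be blocked by points already present. The blocked pairs will be the following, for $i=0,1,2$ (see Figure~\ref{fig:config}):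
\begin{equation}\label{eq:pairs}
\begin{array}{l|l}
\text{blocker} & \text{pairs that it blocks}\\ \hline
X_i & A_iA_{i+1}\\
C_i & X_iF_{i+2}\\
Y_i & A_iC_i,\quad C_{i+1}C_{i+2},\quad F_iY_{i+2}\\
F_i & A_iC_{i+2},\quad D_iD_{i+1}\\
D_i & A_iC_{i+1},\quad X_{i+2}Y_i
\end{array}
\end{equation}

The configuration has a symmetry of order three that raises all indices by one, so there are nine incidences to arrange. Once the two triangles are chosen, eight of them determine the remaining points in turn: $Y_0$ is the intersection of the lines $A_0C_0$ and $C_1C_2$, then $F_0$ of $A_0C_2$ and $Y_2Y_0$, then $X_0$ of $A_0A_1$ and $F_2C_0$, then $D_0$ of $A_0C_1$ and $X_2Y_0$. The ninth incidence, that $F_0$ lies on $D_0D_1$, is one equation. We let the configuration depend on one parameter $L$ and solve this equation for $L$.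

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\footnotesize]
\coordinate (A0) at (0,0);
\coordinate (A1) at (10,0);
\coordinate (A2) at (5,8.66);
\foreach \i/\j/\k in {0/1/2,1/2/0,2/0/1}{
  \coordinate (X\i) at (barycentric cs:A\i=0.0898,A\j=0.9102);
  \coordinate (C\i) at (barycentric cs:A\i=0.2040,A\j=0.3872,A\k=0.4088);
  \coordinate (Y\i) at (barycentric cs:A\i=0.3995,A\j=0.2921,A\k=0.3084);
  \coordinate (F\i) at (barycentric cs:A\i=0.6098,A\j=0.2602,A\k=0.1299);
  \coordinate (D\i) at (barycentric cs:A\i=0.7736,A\j=0.0781,A\k=0.1483);}
\foreach \i/\j/\k/\s in {0/1/2/red,1/2/0/blue,2/0/1/teal}{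
  \draw[gray] (A\i)--(A\j) (C\j)--(C\k) (A\i)--(C\i) (A\i)--(C\j) (A\i)--(C\k);
  \draw[orange,dashed] (D\i)--(D\j);
  \draw[color=\s,dashed] (X\i)--(Y\j)--(F\k)--(X\i);}
\foreach \i/\j/\k/\s in {0/1/2/red,1/2/0/blue,2/0/1/teal}{
  \fill (A\i) circle (2.2pt) (C\i) circle (2.2pt);
  \fill[orange] (D\i) circle (2.2pt);
  \fill[color=\s] (X\i) circle (2.2pt) (Y\j) circle (2.2pt) (F\k) circle (2.2pt);
  \path (A\i) ++({210+120*\i}:0.32) node {$A_{\i}$};
  \path (X\i) ++({270+120*\i}:0.3) node {$X_{\i}$};
  \path (C\i) ++({30+120*\i}:0.3) node {$C_{\i}$};
  \path (Y\i) ++({165+120*\i}:0.3) node {$Y_{\i}$};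
  \path (F\i) ++({270+120*\i}:0.3) node {$F_{\i}$};
  \path (D\i) ++({130+120*\i}:0.29) node {$D_{\i}$};}
\end{tikzpicture}
\caption{The $5$-blocked set of $18$ points, drawn in coordinates in which its symmetry is a rotation by $120^\circ$. The $15$ solid segments join the pairs of the class $\{A_0,A_1,A_2,C_0,C_1,C_2\}$. The four dashed triangles are the classes $\{D_0,D_1,D_2\}$ and $\{X_i,Y_{i+1},F_{i+2}\}$ for $i=0,1,2$. Each of the $27$ segments passes through exactly one further point of the set.}\label{fig:config}
\end{figure}

\subsection{Rays}

Homogeneous coordinates turn blocking into linear identities. A \emph{ray} is a nonzero vector of the octant $\mathbb R^3_{\ge0}$, taken up to multiplication by positive numbers. We send the ray $(x,y,z)$ to the point $(y,z)/(x+y+z)$ of the plane. This map scales the vector into the plane $x+y+z=1$ and then applies an affine bijection of that plane onto $\mathbb R^2$, so distinct rays give distinct points. For distinct rays $Q,Q'$, the image of $R$ blocks the images of $Q$ and $Q'$ if and only if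
\begin{equation}\label{eq:ray}
R=\lambda Q+\lambda' Q'\qquad\text{for some }\lambda,\lambda'>0 .
\end{equation}
Indeed, \eqref{eq:ray} is unchanged when the three vectors are scaled to have coordinate sum $1$, and then summing the coordinates gives $\lambda+\lambda'=1$. We say that $R$ \emph{blocks} $Q,Q'$. An invertible linear map that permutes a finite set of rays preserves \eqref{eq:ray} in both directions, so it permutes the blockings among them.

\subsection{The eighteen rays}

Let
\[
G(L)=(L^2-L)^2+8L-28=L^4-2L^3+L^2+8L-28 .
\]
Since $G(2.32203)<-0.0001$ and $G(2.32204)>0.0001$, the polynomial $G$ has a root $L$ in the interval $I=(2.32203,\,2.32204)$. Fix such a root and put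
\[
K=1+4L-L^2,\quad W=K+L+1,\quad \varphi=(L+1)(L-2),\quad M=\frac{4K}{\varphi},\quad \delta=2L+M .
\]
Then $K\approx4.896$, $W\approx8.218$, $\varphi\approx1.0698$ and $22.950<\delta<22.952$; all five numbers are positive. Also $W=2+5L-L^2$ and $\varphi\delta=2L\varphi+4K=2L^3-6L^2+12L+4$. The rays are the following.
\[
\begin{array}{c|ccc}
 & \text{index }0 & \text{index }1 & \text{index }2\\ \hline
A&(1,0,0)&(0,1,0)&(0,0,1)\\
X&(L-2,\,L+2,\,0)&(0,\,L-2,\,L+2)&(L+2,\,0,\,L(L-2))\\
C&(L-1,\,L+1,\,2L)&(2L,\,L(L-1),\,L(L+1))&(L+1,\,2L,\,L(L-1))\\
Y&(3L+1,\,L(L+1),\,2L^2)&(2L,\,3L+1,\,L(L+1))&(L+1,\,2L,\,3L+1)\\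
F&(W,\,2L,\,L(L-1))&(L-1,\,W,\,2L)&(2,\,L-1,\,W)\\
D&(\delta,\,L(L-1),\,L(L+1))&(L+1,\,\delta,\,L(L-1))&(L-1,\,L+1,\,\delta)
\end{array}
\]
The symmetry is the invertible linear map $\sigma(x,y,z)=(z,Lx,Ly)$. It sends $A_2,X_1,C_0,Y_2,F_2,D_2$ to $A_0,X_2,C_1,Y_0,F_0,D_0$, and it sends each of the other twelve vectors to $L$ times the next vector in its row; for instance $\sigma C_1=(L(L+1),2L^2,L^2(L-1))=LC_2$. So $\sigma$ raises the index of every ray by one. In the coordinates $(L^{2/3}x,\,L^{1/3}y,\,z)$ the map $\sigma$ is $L^{2/3}$ times a cyclic shift; Figure~\ref{fig:config} uses them as barycentric coordinates in an equilateral triangle.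

\subsection{The blockings that occur}

\begin{lemma}\label{lem:ident}
Let $\alpha=(L+1)(L^2-2L+4)$. The following identities hold, and all their coefficients are positive.
\[
\begin{array}{llll}
\text{\rm (I1)} & Y_0=C_1+C_2 \qquad& \text{\rm (I2)} & Y_0=L\,C_0+KA_0\\
\text{\rm (I3)} & F_0=C_2+KA_0 & \text{\rm (I4)} & 2Y_0=F_0+L\,Y_2\\
\text{\rm (I5)} & X_0=(L-2)A_0+(L+2)A_1\qquad & \text{\rm (I6)} & WC_0=KX_0+2L\,F_2\\
\text{\rm (I7)} & D_0=C_1+MA_0 & \text{\rm (I8)} & \varphi D_0=KX_2+(L-1)(L-2)Y_0\\
\text{\rm (I9)} & \alpha F_0=4(L-1)D_0+L\varphi D_1 & &
\end{array}
\]
\end{lemma}

\begin{proof}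
The coefficients are positive because $L>2$, $K>0$ and $L^2-2L+4=(L-1)^2+3$. Identity (I5) is the definition of $X_0$, and (I3) and (I7) are the relations $W=L+1+K$ and $\delta=2L+M$ in the first coordinate. For (I1), $C_1+C_2=(3L+1,\,L^2+L,\,2L^2)$. For (I2), the first coordinate is $L(L-1)+K=3L+1$, and the other two agree term by term. For (I4), $F_0+LY_2=(W+L^2+L,\ 2L+2L^2,\ 4L^2)$ and $W+L^2+L=6L+2$.

(I6). In the first coordinate, $W(L-1)$ and $K(L-2)+4L$ both equal $-L^3+6L^2-3L-2$. In the second, $W(L+1)$ and $K(L+2)+2L(L-1)$ both equal $-L^3+4L^2+7L+2$. In the third, both sides are $2LW$.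

(I8). The first coordinate reads $2L\varphi+4K=K(L+2)+(L-1)(L-2)(3L+1)$. After subtracting $4K$ and dividing by $L-2$, it becomes $2L(L+1)=K+3L^2-2L-1$, which holds. In the second coordinate both sides are $L(L-1)(L+1)(L-2)$. The third, divided by $L(L-2)$, reads $(L+1)^2=K+2L(L-1)$, which holds.

(I9). Note that $\alpha=L^3-L^2+2L+4$ and $\alpha-L\varphi=4(L+1)$. In the second coordinate the right side is
\[
4L(L-1)^2+L\varphi\delta=L\,(2L^3-2L^2+4L+8)=2L\alpha .
\]
In the third it is $L(L-1)\bigl(4(L+1)+L\varphi\bigr)=L(L-1)\alpha$. In the first coordinate, the left side minus the right side is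
\begin{align*}
&\alpha(L+1+K)-4(L-1)(2L+M)-L\varphi(L+1)\\
&\qquad=4(L+1)^2-8L(L-1)+\alpha K-4(L-1)M\\
&\qquad=4K+\alpha K-\frac{16(L-1)K}{\varphi}=\frac K\varphi\bigl(\varphi(\alpha+4)-16(L-1)\bigr).
\end{align*}
Since $\varphi(\alpha+4)=L^5-2L^4+L^3+8L^2-12L-16$, the last expression equals $\frac K\varphi\,L\,G(L)=0$.
\end{proof}

The equation $G(L)=0$ is used only in the first coordinate of (I9). By \eqref{eq:ray}, the nine identities are the nine blockings of \eqref{eq:pairs} with $i=0$, and powers of $\sigma$ give those with $i=1,2$.

\subsection{No other blockings occur}

It remains to exclude accidental blockings. To test whether $R$ blocks a pair, we project $\mathbb R^3$ along $R$: the two rays of a blocked pair then point in opposite directions in the plane, and this can be decided from signs and slopes.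

\begin{lemma}\label{lem:only}
The $18$ rays are distinct, and the blockings among them are exactly those in \eqref{eq:pairs}.
\end{lemma}

\begin{proof}
By the symmetry $\sigma$ it suffices to find the pairs blocked by $A_0,X_0,C_0,Y_0,F_0,D_0$. If a positive combination of two vectors of the octant has a coordinate equal to $0$, then both vectors have this coordinate equal to $0$. Hence $A_0$ blocks nothing, and a pair blocked by $X_0$ consists of rays with third coordinate $0$; the only such rays other than $X_0$ are $A_0$ and $A_1$.

Let $R=(R^{(1)},R^{(2)},R^{(3)})$ be one of $C_0,Y_0,F_0,D_0$. Put $\rho=R^{(2)}/R^{(1)}$, $\tau=R^{(3)}/R^{(1)}$ and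
\[
\mu_R(x,y,z)=(u,v)=(y-\rho x,\ z-\tau x).
\]
This linear map has kernel $\mathbb RR$. If $R=\lambda Q+\lambda'Q'$, then $\lambda\mu_R(Q)+\lambda'\mu_R(Q')=0$. Table~\ref{tab:proj} lists the images.

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|cccc}
$Q$ & $R=C_0$ & $R=Y_0$ & $R=F_0$ & $R=D_0$\\ \hline
$A_0$ & $(-2.51,-3.51)$ & $(-0.97,-1.35)$ & $(-0.57,-0.37)$ & $(-0.13,-0.34)$\\
$A_1$ & $(1,0)$ & $(1,0)$ & $(1,0)$ & $(1,0)$\\
$A_2$ & $(0,1)$ & $(0,1)$ & $(0,1)$ & $(0,1)$\\
$X_0$ & $(3.51,-1.13)$ & $(4.01,-0.44)$ & $(4.14,-0.12)$ & $(4.28,-0.11)$\\
$X_1$ & $(0.32,4.32)$ & $(0.32,4.32)$ & $(0.32,4.32)$ & $(0.32,4.32)$\\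
$X_2$ & $(-10.86,-14.43)$ & $(-4.19,-5.10)$ & $(-2.44,-0.87)$ & $(-0.58,-0.70)$\\
$C_0$ & -- & $(2.04,2.85)$ & $(2.57,4.15)$ & $(3.15,4.20)$\\
$C_1$ & $(-8.60,-8.60)$ & $(-1.43,1.43)$ & $(0.45,5.98)$ & $(2.45,6.15)$\\
$C_2$ & $(-3.70,-8.60)$ & $(1.43,-1.43)$ & $(2.77,1.83)$ & $(4.20,1.95)$\\
$Y_0$ & $(-12.30,-17.20)$ & -- & $(3.21,7.81)$ & $(6.65,8.11)$\\
$Y_1$ & $(-3.70,-8.60)$ & $(3.47,1.43)$ & $(5.34,5.98)$ & $(7.34,6.15)$\\
$Y_2$ & $(-3.70,-3.70)$ & $(1.43,3.47)$ & $(2.77,6.73)$ & $(4.20,6.85)$\\
$F_0$ & $(-16.01,-25.80)$ & $(-3.31,-8.06)$ & -- & $(3.54,0.31)$\\
$F_1$ & $(4.90,0)$ & $(6.94,2.85)$ & $(7.47,4.15)$ & $(8.04,4.20)$\\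
$F_2$ & $(-3.70,1.19)$ & $(-0.61,5.51)$ & $(0.19,7.47)$ & $(1.05,7.55)$\\
$D_0$ & $(-54.60,-72.91)$ & $(-19.15,-23.36)$ & $(-9.90,-0.86)$ & --\\
$D_1$ & $(14.60,-8.60)$ & $(19.73,-1.43)$ & $(21.07,1.83)$ & $(22.51,1.95)$\\
$D_2$ & $(0,18.31)$ & $(2.04,21.16)$ & $(2.57,22.46)$ & $(3.15,22.51)$
\end{tabular}
\caption{The images $\mu_R(Q)=(u,v)$ of the rays $Q$ under the projection along $R$. Zeros are exact, and all other entries are correct to within $0.01$.}\label{tab:proj}
\end{table}

\emph{Accuracy.} The entries are the values at $L=2.322034$, rounded to two decimals. Regard everything as a function of $L$ on $I$. Every coordinate of a ray is less than $23$, and every coordinate other than $\delta$ has derivative less than $10$ in absolute value. From $\delta'=2+4(K'\varphi-K\varphi')/\varphi^2$ with $|K'|<0.7$, $0<\varphi'<3.7$, $K<4.9$ and $1.069<\varphi<1.07$ we get $|\delta'|<70$. The ratios $\rho,\tau$ are less than $3.6$, and their derivatives are less than $2$ in absolute value: for $C_0$ we have $\rho=\tau-1=1+2/(L-1)$, and for $Y_0,F_0,D_0$ the quotient rule gives the bounds $(10+1.4\cdot3)/7.9$, $(4+1)/8.2$ and $(6+0.34\cdot70)/22.9$. Hence $|u'|,|v'|<70+3.6\cdot70+23\cdot2<400$.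 As $I$ has length $10^{-5}$, each entry varies by less than $0.004$ on $I$, and with the rounding the error is below $0.01$. For $R=C_0$, the ray $F_1$ has the same first and third coordinates as $C_0$, so $v=0$ exactly, and $D_2$ has the same first and second coordinates as $C_0$, so $u=0$ exactly. Every nonzero entry has absolute value at least $0.11$, so all signs are correct. Each bound on a slope $v/u$ below holds for all $u,v$ within $0.01$ of the table entries.

\emph{Distinctness.} All images in the table are nonzero, so each of $C_0,Y_0,F_0,D_0$ differs from the other $17$ rays, and by symmetry so does each $C_i,Y_i,F_i,D_i$. The rays $A_i,X_i$ have six different patterns of zero coordinates.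

\emph{Slopes.} If $R$ blocks $Q,Q'$, the two images are nonzero and point in opposite directions. No image lies on a negative half-axis, so the two images lie in opposite open quadrants and have equal slopes. Let $\mathrm{Q1},\dots,\mathrm{Q4}$ be the open quadrants, numbered counterclockwise from $\mathrm{Q1}=\{u>0,\,v>0\}$.

$R=C_0$. Q1 contains only $X_1$, with slope above $13$, and all slopes in Q3 are below $2.4$. Q2 contains only $F_2$, with slope above $-0.33$; Q4 contains $X_0$ and $D_1$, and $D_1$ has slope below $-0.58$. Only $X_0F_2$ remains.

$R=Y_0$. In Q3 the slopes lie in $(1.21,1.23)$ for $X_2,D_0$, in $(1.36,1.42)$ for $A_0$, and in $(2.42,2.45)$ for $F_0$. In Q1 they lie below $0.42$ for $Y_1,F_1$, in $(1.38,1.41)$ for $C_0$, in $(2.40,2.46)$ for $Y_2$, and above $10$ for $X_1,D_2$. In Q2 they lie in $(-1.02,-0.98)$ for $C_1$ and below $-8$ for $F_2$. In Q4 they lie in $(-1.02,-0.98)$ for $C_2$ and above $-0.12$ for $X_0,D_1$. Only $A_0C_0$, $F_0Y_2$ and $C_1C_2$ remain.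

$R=F_0$. Q2 is empty. In Q3 the slopes lie in $(0.08,0.09)$ for $D_0$, in $(0.35,0.37)$ for $X_2$, and in $(0.62,0.68)$ for $A_0$. In Q1 they lie in $(0.08,0.09)$ for $D_1$, in $(0.55,0.56)$ for $F_1$, in $(0.65,0.67)$ for $C_2$, and above $1.1$ for all other rays. Only $D_0D_1$ and $A_0C_2$ remain.

$R=D_0$. Q2 is empty. In Q3 the slopes lie in $(1.16,1.25)$ for $X_2$ and in $(2.3,3)$ for $A_0$. In Q1 they lie below $0.85$ for $C_2,Y_1,F_0,F_1,D_1$, in $(1.21,1.23)$ for $Y_0$, in $(1.3,1.7)$ for $C_0,Y_2$, in $(2.4,2.6)$ for $C_1$, and above $7$ for $X_1,F_2,D_2$. Only $X_2Y_0$ and $A_0C_1$ remain.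

The pairs that remain are those in \eqref{eq:pairs}, and they are blocked by Lemma~\ref{lem:ident}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $P$ be the set of images of the $18$ rays, with the five classes
\[
S=\{A_0,A_1,A_2,C_0,C_1,C_2\},\qquad U=\{D_0,D_1,D_2\},\qquad T_i=\{X_i,Y_{i+1},F_{i+2}\}
\]
for $i=0,1,2$. The $15$ pairs in $S$ are $A_iA_{i+1}$, $C_{i+1}C_{i+2}$, $A_iC_i$, $A_iC_{i+1}$, $A_iC_{i+2}$, blocked by $X_i$, $Y_i$, $Y_i$, $D_i$, $F_i$. The $3$ pairs in $U$ are $D_iD_{i+1}$, blocked by $F_i$. The $9$ pairs in the classes $T_i$ are $X_iF_{i+2}$, $X_iY_{i+1}$, $F_{i+2}Y_{i+1}$, blocked by $C_i$, $D_{i+1}$, $Y_{i+2}$. This list uses each of the $27$ entries of \eqref{eq:pairs} once, so by Lemma~\ref{lem:only} the monochromatic pairs are exactly the blocked pairs.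
\end{proof}

\begin{remark}
From $A_0$ the blockers toward $A_1,A_2,C_0,C_1,C_2$ are $X_0,X_2,Y_0,D_0,F_0$, in the classes $T_0,T_2,T_2,U,T_1$. The repeated color costs nothing, because the blocker $D_0$ of $X_2,Y_0$ is itself one of the five.
\end{remark}

\section{Three colors, and quadrilaterals in four colors}\label{sec:three}

\begin{proposition}\label{prop:three}
If at most three colors occur in a blocked set, then each class has at most two points. If only one color occurs, the set has at most one point.
\end{proposition}

\begin{proof}
If the set has two points, then two consecutive points on the line through them have different colors; this proves the second statement. Suppose that some class has three points. By Lemma~\ref{lem:line}, any three points of one color form a nondegenerate triangle. Among all monochromatic triangles take one, $abc$, of least area, and let its color be $1$. A monochromatic triangle properly contained in $abc$ would have smaller area, so there is none. The three blockers on the sides of $abc$ avoid color $1$ and do not all have the same color. After relabeling, $x=\beta_{ab}$ and $y=\beta_{ac}$ have color $2$ and $z=\beta_{bc}$ has color $3$, as in Example~\ref{ex:seven}.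 The point $w=\beta_{xy}$ is interior to $abc$. It does not have color $2$, and it does not have color $1$, since $wbc$ would be a smaller monochromatic triangle. In the example $w$ received a fourth color; here it must have color $3$. Then $v=\beta_{wz}$ exists, is interior to $abc$, and does not have color $3$. If $v$ has color $1$, then $vbc$ is a smaller monochromatic triangle, and if $v$ has color $2$, then $vxy$ is one.
\end{proof}

From now on $P$ is $4$-blocked, and one of the four colors is called black. A convex set is \emph{free} if it contains no black point. By Lemma~\ref{lem:convex}(a) and Proposition~\ref{prop:three}: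
\begin{quote}
\textbf{(C)} A free convex set contains at most two points of each color, and hence at most six points of $P$.
\end{quote}
This is the only place where the number of colors enters. Every contradiction below is either a violation of (C) or a violation of the four-point rule. The first application shows that four black points in convex position force the pattern of the $3\times3$ grid.

\begin{lemma}\label{lem:quad}
Let $w_1w_2w_3w_4$ be a convex quadrilateral with black vertices that contains no other black point. Besides its vertices it contains exactly five points of $P$: the blockers $\beta_1,\dots,\beta_4$ on the sides $w_1w_2$, $w_2w_3$, $w_3w_4$, $w_4w_1$, and the point $o$ where the diagonals cross. The point $o$ blocks $\beta_1,\beta_3$ and blocks $\beta_2,\beta_4$, and the sets $\{o\}$, $\{\beta_1,\beta_3\}$, $\{\beta_2,\beta_4\}$ are monochromatic of three different colors.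
\end{lemma}

\begin{proof}
The quadrilateral without its vertices is a free convex set. By Lemma~\ref{lem:line} each side carries exactly one non-vertex point $\beta_t$. Let $J$ be the set of points of $P$ in the interior. It contains the blockers of both diagonals, so $1\le|J|\le2$ by (C). By Lemma~\ref{lem:convex}, a vertex blocks nothing in the quadrilateral and $\beta_t$ blocks only the ends of its side, so every monochromatic pair of non-vertex points is blocked by a point of $J$.

Suppose that $J=\{u,v\}$. Then there are six non-vertex points, two of each color. The points $u$ and $v$ have different colors, since no third point of $J$ can block them. So $u$ shares its color with some $\beta_s$, and this pair is blocked by $v$; also $v$ shares its color with some $\beta_t\ne\beta_s$, and this pair is blocked by $u$. The triples $\beta_s,v,u$ and $\beta_t,u,v$ violate the four-point rule.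

So $J=\{o\}$, and $o$ blocks both diagonals. Five points in three colors, at most two of each, form two monochromatic pairs and a singleton. Both pairs are blocked by $o$, so $o$ is the singleton. The open segment $\beta_1\beta_2$ lies in the interior of the triangle $w_1w_2w_3$ and misses $o\in w_1w_3$, and the same holds for each pair of adjacent sides. Hence the two pairs lie on opposite sides.
\end{proof}

\section{Four colors: no class of five points}\label{sec:four}

Suppose that $P$ has at least five black points. Delete from the black class a vertex of its convex hull, and repeat until a set $S$ of five points remains. A deleted point lies outside the hull of the points that remain, so $H=\operatorname{conv}S$ contains no black point outside $S$. No three points of $S$ are collinear, so $H$ is a pentagon, a quadrilateral with one point of $S$ in its interior, or a triangle with two. We derive a contradiction in each case. With Proposition~\ref{prop:three}, the grid $\{0,1,2\}^2$ and Theorem~\ref{thm:counter}, this proves Theorem~\ref{thm:small}.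

\subsection{Pentagon and quadrilateral}

If $H$ is a pentagon, then $H$ without its vertices is free. It contains the five blockers on the sides and the two distinct blockers on two diagonals from one vertex. These seven points contradict (C).

Let $H=abcd$ be a quadrilateral and $e\in S$ an interior point. The diagonals cut $H$ into four triangles, and $e$ lies on neither diagonal; we label so that $e$ is interior to the triangle with side $ab$. Then $e$ and $d$ lie on opposite sides of the line $ac$, so the segment $ed$ crosses the segment $ac$, and $aecd$ is a convex quadrilateral. Also $e$ and $c$ lie on opposite sides of the line $bd$, so $ebcd$ is a convex quadrilateral with diagonals $ec$ and $bd$. Neither quadrilateral contains a fifth black point, because $b$ and $a$ are vertices of $H$. The two quadrilaterals are interlocked: a diagonal of each is a side of the other. Lemma~\ref{lem:quad} for $aecd$ says that $\beta_{ed}$ blocks $\beta_{ec}$ and $\beta_{da}$, and for $ebcd$ it says that $\beta_{ec}$ blocks $\beta_{ed}$ and $\beta_{bc}$. Since $\beta_{da}\ne\beta_{bc}$, this violates the four-point rule.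

\subsection{Triangle: coordinates and names}

Let $H=abc$ with $d,e\in S$ in the interior. We shall apply Lemma~\ref{lem:quad} to one quadrilateral; the rest of $H$ consists of three triangles, whose contents have to be controlled by (C).

The line $de$ contains no vertex, so it separates one vertex, say $a$, from $b$ and $c$, and it misses the segment $bc$. If $d$ were in the triangle $bce$, or $e$ in $bcd$, the line $de$ would meet $bc$. So $b,c,d,e$ are in convex position, with $bc$ and $de$ as sides, and we label so that the quadrilateral is $Q=bdec$. The line $de$ meets the sides $ab$ and $ac$ in points $g$ and $g'$. Their order on the line is $g,d,e,g'$, for otherwise $bedc$ would be the convex order and the segments $bd$ and $ec$ would cross. The line $ad$ separates $b$ from $c$, and $g$ lies on the side of $b$, so $e$ lies on the side of $c$. Exchanging the roles, $d$ lies on the same side of the line $ae$ as $b$.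

The point $b$ is separated from $a$ by the line $de$ and from $e$ by the line $ad$. Hence the ray from $b$ through $d$ enters the interior of the triangle $ade$ at $d$ and leaves it through the open side $ae$. For the same reason the ray from $c$ through $e$ enters at $e$ and leaves through the open side $ad$. These two segments cross at an interior point $Z$ of $ade$. Choose affine coordinates with
\[
Z=(0,0),\quad d=(1,0),\quad e=(0,1),\quad b=(\lambda,0),\quad c=(0,\mu),\qquad \lambda,\mu>1 .
\]
Since $Z$ is a combination of $a,d,e$ with positive weights, both coordinates of $a$ are negative. The triangles $abd$, $bcd$, $acd$ tile $H$. The point $e$ lies in $acd$, because it is on the side of $c$ of the line $ad$ and is not in $bcd$; so $acd$ is tiled by $ace$, $ade$, $cde$. Thus $H$ is tiled by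
\[
Q,\qquad T_1=abd\subset\{y\le0\},\qquad T_2=ace\subset\{x\le0\},\qquad T_3=ade\subset\{x+y\le1\}.
\]

By Lemma~\ref{lem:quad}, the non-vertex points of $P$ in $Q$ are the point $o=be\cap cd$, whose color we call red; $p=\beta_{bd}$ and $p'=\beta_{ce}$, green; $m=\beta_{de}$ and $m'=\beta_{bc}$, blue; and $o$ blocks $p,p'$ and $m,m'$. The points of $P\cap H$ outside $Q$, other than $a$, are called \emph{extra}. They are red, green or blue. Four of them are
\[
r=\beta_{ad},\quad q=\beta_{ab}\quad(\text{with }y<0),\qquad r'=\beta_{ae},\quad q'=\beta_{ac}\quad(\text{with }x<0);
\]
see Figure~\ref{fig:tri}. Since $Q\subset\{x\ge0,\,y\ge0\}$, every point of $P\cap H$ other than $a$ with $x<0$ or $y<0$ is extra. Exchanging $x$ and $y$ exchanges $b,d,T_1,p,q,r$ with $c,e,T_2,p',q',r'$ and preserves all colors; we call this \emph{the symmetry}. The vertices $a,b,c$ block nothing in $H$, and a triangle in $H$ with non-black vertices is free as soon as it avoids $d$ and $e$. The points $q,q',m'$ lie on sides of $H$ and block only the ends of those sides.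

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5,font=\small]
\draw[thick] (-2,-1.8)--(3,0)--(0,3)--cycle (-2,-1.8)--(1,0)--(3,0) (-2,-1.8)--(0,1)--(0,3) (1,0)--(0,1);
\draw[gray] (3,0)--(0,1) (0,3)--(1,0);
\draw[dashed] (1.5,0)--(0,1.5) (0.6,0.4)--(1.2,1.8);
\draw[dotted] (1,0)--(0,0) node[left] {$Z$} --(0,1);
\fill (-2,-1.8) circle (1.5pt) node[below left] {$a$} (3,0) circle (1.5pt) node[right] {$b$} (0,3) circle (1.5pt) node[above] {$c$} (1,0) circle (1.5pt) node[below right] {$d$} (0,1) circle (1.5pt) node[above left] {$e$};
\fill[red] (0.75,0.75) circle (1.5pt) node[right=3pt,yshift=4pt] {$o$};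
\fill[teal] (1.5,0) circle (1.5pt) node[above right] {$p$} (0,1.5) circle (1.5pt) node[above right] {$p'$};
\fill[blue] (0.6,0.4) circle (1.5pt) node[below left] {$m$} (1.2,1.8) circle (1.5pt) node[above right] {$m'$};
\filldraw[fill=white] (-0.5,-0.9) circle (1.5pt) node[above] {$r$} (-1,-0.4) circle (1.5pt) node[right] {$r'$} (0.5,-0.9) circle (1.5pt) node[below] {$q$} (-1,0.6) circle (1.5pt) node[left] {$q'$};
\node at (0.75,-0.45) {$T_1$}; \node at (-0.55,0.75) {$T_2$}; \node at (-0.3,-0.35) {$T_3$}; \node at (1.75,0.8) {$Q$};
\end{tikzpicture}
\caption{Five black points $a,b,c,d,e$ with a triangular hull, tiled by the quadrilateral $Q=bdec$ and the triangles $T_1,T_2,T_3$. In $Q$ the blockers follow the pattern of the $3\times3$ grid: $o$ is red, $p,p'$ are green, $m,m'$ are blue. The colors of the blockers $r,r',q,q'$ (open circles) are not known in advance. The lines $bd$ and $ce$ are the coordinate axes, with origin $Z$.}\label{fig:tri}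
\end{figure}

\subsection{Triangle: counting extra points}

The aim is to show that there are few extra points and that their positions are restricted, and then to find a monochromatic pair without an available blocker. Green and blue points are bounded by free convex sets that contain $p$, $p'$ or $m$. Red points are bounded differently: each of them needs its own blocker toward $o$.

\begin{lemma}\label{lem:extra}
\begin{enumerate}
\item[(S)] An open segment from a point of $T_1\cup T_3$ to $o$ or $p$ misses $T_2$. An open segment from a point of $T_2\cup T_3$ to $o$ or $p'$ misses $T_1$.
\item[(E1)] Every extra green point has $x<0$ or $y<0$.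
\item[(E2)] At most one extra green point has $y<0$, and at most one has $x<0$. So there are at most two extra green points.
\item[(E3)] There is at most one extra blue point.
\item[(E4)] For an extra red point $z$, the point $f(z)=\beta_{zo}$ is an extra green or blue point different from $q$ and $q'$, and $f$ is injective. There are at most three extra red points. If there are three, then $q$ and $q'$ are among them, and there are exactly two extra green points and one extra blue point.
\item[(E5)] If $z\in T_1\cup T_3$ then $f(z)\notin T_2$. If $r$ is red, then $f(r)\in\operatorname{int}T_3$.
\item[(E6)] The points $r$ and $r'$ are not both red.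
\end{enumerate}
\end{lemma}

\begin{proof}
(S) The points $b$ and $d$ lie strictly on one side of the line $ae$, hence so do $p\in bd$ and $o$, which is interior to the segment $be$. The triangles $T_1,T_3$ lie in the closed half-plane on that side, and $T_2$ lies in the other closed half-plane. This gives the first statement, and the symmetry gives the second.

(E1) Let $z$ be an extra green point with $x,y\ge0$. The axes already contain $b,p,d$ and $c,p',e$, so $z$ has $x,y>0$. The triangle $zpp'$ meets the line $y=0$ only in $p$ and the line $x=0$ only in $p'$, so it avoids $d$ and $e$. It is free and has three green points, against (C).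

(E2) The union of the half-plane $\{y<0\}$ and the ray $\{(x,0):x>1\}$ is convex. Its intersection with $H$, with $a$ and $b$ removed, is convex, free, and contains $p$. By (C) it contains at most one other green point. The symmetry gives the statement for $x<0$, and (E1) gives the total.

(E3) Let $z$ be an extra blue point. It is not on the line $x+y=1$, which contains $d,m,e$. If $z$ had $x+y>1$, as $m'$ does, then the triangle $zmm'$ would meet that line only in $m$ and would be free with three blue points. So $z$ has $x+y<1$. The union of $\{x+y<1\}$ and the open segment $de$, intersected with $H$ and with $a$ removed, is convex, free, and contains $m$; apply (C).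

(E4) The point $f(z)$ is not red and is none of $a,b,c$. If it were $d,e,p,p',m$ or $m'$, then the line through $o$ and $f(z)$ would contain $z$ and also $c,b,p',p,m'$ or $m$, respectively: four points. So $f(z)$ is extra, and it is not $q$ or $q'$, since these block only black pairs. If $f(z)=f(z')$ with $z\ne z'$, then $z,z',f(z),o$ are collinear. By (E2) and (E3) there are at most three extra green or blue points. If there are three extra red points, then $f$ is a bijection onto the extra green and blue points, and $q,q'$, not being values of $f$, are red.

(E5) The first statement is contained in (S). Since $r\in T_3$, both parts of (S) apply, so $f(r)$ is outside $T_1$ and $T_2$, and it is outside $Q$. The sides of $T_3$ lie in $T_1$, $T_2$ and $Q$, so $f(r)\in\operatorname{int}T_3$.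

(E6) The points $o$ and $r'$ lie strictly on the side of $e$ of the line $ad$, so the triangle $orr'$ meets this line only in $r$ and avoids $d$. By the symmetry it avoids $e$. If $r,r'$ were red, it would be free with three red points.
\end{proof}

\subsection{Triangle: the colors of $r$ and $r'$}

By (E3), (E6) and the symmetry, the colors of $(r,r')$ may be taken to be (green, green), (green, blue), (red, green) or (red, blue). Recall that $q,r\in T_1$ and $q',r'\in T_2$, and that none of $q,q',r,r'$ is interior to $T_1$, $T_2$ or $T_3$.

\medskip\noindent\textbf{(green, green).} By (E2), $r$ and $r'$ are the only extra green points. The points $\beta_{rp}\in\operatorname{int}T_1$, $\beta_{r'p'}\in\operatorname{int}T_2$, $\beta_{rr'}\in\operatorname{int}T_3$, $q$ and $q'$ are five distinct extra points, and none is green. At most one is blue, so at least four are red, against (E4).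

\medskip\noindent\textbf{(green, blue).} Here $r'$ is the only extra blue point, and $r$ is the only extra green point with $y<0$. So $q$ is red, and $w=\beta_{rp}\in\operatorname{int}T_1$ is red. By (E5), $f(w)$ and $f(q)$ differ from $r'$, so they are the two extra green points, $r$ and another point $u$. By (E2) and (E1), $u$ has $y\ge0$ and $x<0$, and then $r$ has $x\ge0$ by (E2). If $f(w)=r$, the triples $w,r,o$ and $r,w,p$ violate the four-point rule. So $f(w)=u$. But $w$, on the open segment $rp$, has $x>0$, and so does $o$; hence $u$ has $x>0$, a contradiction.

\medskip\noindent\textbf{(red, green).} Let $v=f(r)\in\operatorname{int}T_3$ and $w'=\beta_{r'p'}\in\operatorname{int}T_2$. The point $w'$ is not green, and $q'$ is not green, because $r'$ is the only extra green point with $x<0$. If $w'$ and $q'$ are both red, then $r,w',q'$ are three extra red points and $q$ is not among them, against (E4). So one of $w',q'$ is the extra blue point, which therefore lies in $T_2$. Then $v$ is green; since $v\ne r'$, it has $x\ge0$, and so $y<0$ by (E1). Now $q$ is not green by (E2) and is not blue, so it is red. The extra green and blue points are $v$, $r'$ and the blue point, and the last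 two lie in $T_2$. By (E5), $f(q)=v=f(r)$, against the injectivity of $f$.

\medskip\noindent\textbf{(red, blue).} Here $r'$ is the only extra blue point, so $v=f(r)\in\operatorname{int}T_3$ is green.

\emph{Suppose that $v$ has $y<0$.} Then $q$ is neither green nor blue, so it is red. By (E5), $u=f(q)$ is not $r'$, so it is a green point other than $v$, with $y\ge0$ and $x<0$. Since $q'\ne u$, the point $q'$ is neither green nor blue, so it is red. By (E4) the extra points are exactly $r,q,q'$ (red), $u,v$ (green) and $r'$ (blue). The open segment $vp$ lies in $\{y<0\}$, so $\beta_{vp}$ is extra; it is not green and is not $q$ or $q'$. It is not $r'\in T_2$, by (S). So it is $r$, and the triples $v,r,p$ and $r,v,o$ violate the four-point rule.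

\emph{Suppose that $v$ has $y\ge0$.} Then $v$ has $x<0$ and is the only extra green point with $x<0$, so $q'$ is red. If $q$ is green, then $\beta_{qp}\in\operatorname{int}T_1$ is neither green nor blue, and $r,q',\beta_{qp}$ are three extra red points without $q$, against (E4). Since $q$ is not blue, it is red. By (E5), $u=f(q)\notin T_2$, so $u$ is a green point other than $v$; it has $x\ge0$, hence $y<0$, and $u\in T_1\cup T_3$. By (E4) the extra points are exactly $r,q,q'$ (red), $u,v$ (green) and $r'$ (blue). Now $P\cap H$ is known completely. Three blockers are forced, and a fourth is impossible.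

\begin{itemize}
\item The open segment $up$ lies in $\{y<0\}$, so $\beta_{up}$ is extra, not green, and not $q$ or $q'$. By (S) it is not $r'$. So $r$ blocks $u,p$. As $r$ is on the line $ad$ and $p$ is strictly on the side of $b$, the point $u$ is strictly on the other side, so $u\notin T_1$. Being also outside $T_2$ and $Q$, it lies in $\operatorname{int}T_3$.
\item The open segment $vp'$ lies in $\{x<0\}$, so $\beta_{vp'}$ is $r$ or $r'$. By the second part of (S) it is not $r\in T_1$. So $r'$ blocks $v,p'$.
\item The blocker of the blue pair $r',m$ lies in $\operatorname{int}T_3$, so it is $u$ or $v$. If it is $v$, the triples $r',v,m$ and $v,r',p'$ violate the four-point rule. So $u$ blocks $r',m$.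
\item The blocker $t$ of the green pair $u,p'$ is not green and is none of $a,b,c,q,q',m'$, so $t\in\{o,e,r,r',m,d\}$. If $t=o$, the line $op'$ contains $p$ and $u$. If $t=e$, the line $ep'$ contains $c$ and $u$. If $t=r$, the line $ur$ contains $p$ and $p'$. If $t=r'$ or $t=m$, the line through $u,r',m$ contains $p'$. Each of these lines has four points. If $t=d$, then $d$ lies between $p'$, which has $x=0$, and $u$, so $u$ has $x>1$; but $T_3\subset\{x\le1\}$.
\end{itemize}

All four colorings of $(r,r')$ are contradictory, so $H$ is not a triangle. Hence no class of a $4$-blocked set has five points, and the proof of Theorem~\ref{thm:small} is complete.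

\begin{thebibliography}{1}

\bibitem{ABCLPW}
Greg Aloupis, Brad Ballinger, S\'ebastien Collette, Stefan Langerman, Attila P\'or, David R. Wood,
\emph{Blocking Coloured Point Sets}, arXiv:1002.0190 (2010).

\end{thebibliography}
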